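\title{The Riemann hypothesis for extremal formal weight enumerators of Types I and IV}

\begin{abstract}
We prove that the zeta polynomial of every extremal formal weight enumerator of Type~I or Type~IV has only simple zeros, all of absolute value $1/\sqrt q$. This proves a conjecture posed by Chinen. The same proof covers the extremal polynomials that are invariant under the MacWilliams transform. A differential operator attached to a dihedral group turns the extremal enumerator into an explicit product. A beta integral and a M\"obius map then move the zeros from the circle to the real line, where a recursion and Rolle's theorem locate them.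
\end{abstract}

\section{Introduction}\label{sec:intro}

A matrix $\sigma=\begin{pmatrix} a & b\\ c & d\end{pmatrix}$ acts on $f\in\mathbf C[x,y]$ by $f^{\sigma}(x,y)=f(ax+by,\,cx+dy)$. For $q>0$, $q\ne1$, put
\[
\sigma_q=\frac1{\sqrt q}\begin{pmatrix}1&q-1\\ 1&-1\end{pmatrix}.
\]
We study homogeneous polynomials
\begin{equation}\label{eq:W}
W(x,y)=x^n+\sum_{i=d}^nA_i\,x^{n-i}y^i\in\mathbf C[x,y],\qquad 1\le d\le n,\quad A_d\ne0 .
\end{equation}
The model is the weight enumerator of a linear code of length $n$ over the field with $q$ elements: $A_i$ is the number of codewords with exactly $i$ nonzero coordinates, and $d$ is the minimum distance. By the MacWilliams identity, the weight enumerator of a self-dual code satisfies $W^{\sigma_q}=W$. Since $\sigma_q^2$ is the identity, the only other eigenvalue of $f\mapsto f^{\sigma_q}$ is $-1$, and a polynomial \eqref{eq:W} with $W^{\sigma_q}=-W$ is called a \emph{formal weight enumerator} for $q$. It is \emph{divisible by $c$} if $A_i\ne0$ implies $c\mid i$.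 A formal weight enumerator that is divisible by $2$, that is, even in $y$, is of \emph{Type~I} if $q=2$ and of \emph{Type~IV} if $q=4$. For example, $x^{12}-33x^8y^4-33x^4y^8+y^{12}$ is of Type~I, and $x^{11}-30x^7y^4-336x^5y^6-1035x^3y^8-648xy^{10}$ is of Type~IV.

The following analog of the Mallows--Sloane bound is known:
\[
d\le 2\Big\lfloor\frac{n-4}8\Big\rfloor+2\quad\text{(Type I)},\qquad\qquad d\le 2\Big\lfloor\frac{n-3}6\Big\rfloor+2\quad\text{(Type IV)}.
\]
A formal weight enumerator of Type~I or~IV is \emph{extremal} if equality holds. Equivalently (see Section~\ref{sec:dihedral}), $n=4(d-1)+2v$ with $v\in\{0,1,2,3\}$ in Type~I and $n=3(d-1)+2v$ with $v\in\{0,1,2\}$ in Type~IV. For each admissible degree there is a unique extremal formal weight enumerator. Our proofs use neither this uniqueness nor the bound, only the relation between $n$ and $d$.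

Write $[T^m]\Phi$ for the coefficient of $T^m$ in a power series $\Phi$. Duursma's \emph{zeta polynomial} of a polynomial \eqref{eq:W} with respect to $q$ is the unique $P(T)\in\mathbf C[T]$ of degree at most $n-d$ such that
\begin{equation}\label{eq:zeta}
[T^{n-d}]\ \frac{P(T)}{(1-T)(1-qT)}\,\bigl(y(1-T)+xT\bigr)^n=\frac{W(x,y)-x^n}{q-1},
\end{equation}
and $Z(T)=P(T)/((1-T)(1-qT))$ is the \emph{zeta function} of $W$. One says that $W$ satisfies the \emph{Riemann hypothesis} if all zeros of $P$ have absolute value $1/\sqrt q$. It is conjectured in \cite{Chinen} that all extremal formal weight enumerators of Types~I and~IV satisfy the Riemann hypothesis. We prove this.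

\begin{theorem}\label{thm:A}
Every extremal formal weight enumerator of Type~I or Type~IV satisfies the Riemann hypothesis, and all zeros of its zeta polynomial are simple.
\end{theorem}

The two types are two values of one parameter. For an integer $k\ge3$ put
\begin{equation}\label{eq:param}
\varphi=\frac\pi k,\qquad \omega=e^{i\varphi},\qquad q=\frac1{\cos^2\varphi},\qquad \rho=\sqrt{q-1}=\tan\varphi .
\end{equation}
Type~I is $k=4$ ($q=2$, $\rho=1$), and Type~IV is $k=3$ ($q=4$, $\rho=\sqrt3$). The proof of Theorem~\ref{thm:A} also covers the extremal $\sigma_q$-invariant polynomials, that is, the usual extremal self-dual Types~I and~IV.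

\begin{theorem}\label{thm:B}
Let $k\in\{3,4\}$ with the corresponding $q$. Let $W$ as in \eqref{eq:W} be even in $y$ with $W^{\sigma_q}=W$, and let it be extremal: $d$ is even and $n=k(d-2)+2v$ with $0\le v\le k-1$, that is, $d=2\lfloor n/2k\rfloor+2$. Then all zeros of the zeta polynomial of $W$ are simple and satisfy $|T|=1/\sqrt q$.
\end{theorem}

Both theorems follow from a statement about explicit polynomials, valid for every $k\ge3$. Put $X=x$, $Y=\rho y$, and define the linear forms $z=X+iY$, $\bar z=X-iY$ (the bar is part of the name) and the polynomials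
\[
p=\frac{z^k-\bar z^k}{2i},\qquad r=\frac{z^k+\bar z^k}2,\qquad t=z\bar z .
\]
At the real point $(X,Y)=R(\cos\alpha,\sin\alpha)$ their values are $R^k\sin k\alpha$, $R^k\cos k\alpha$ and $R^2$. In the two cases of interest,
\[
\begin{array}{llll}
k=4: & p=4xy(x^2-y^2), & r=x^4-6x^2y^2+y^4, & t=x^2+y^2,\\[2pt]
k=3: & p=3\sqrt3\,y(x^2-y^2), & r=x^3-9xy^2, & t=x^2+3y^2.
\end{array}
\]

\begin{theorem}\label{thm:C}
Let $k\ge3$ and $e,v\ge0$ be integers, let $\kappa\in\{0,1\}$, and let $V=p^et^vr^\kappa$, of degree $N=ke+2v+\kappa k$. With $w=x-y$ write $V=\sum_jV_j\,y^jw^{N-j}$. Then $V_j=0$ unless $e\le j\le N-e$, and the polynomial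
\[
Q(T)=\sum_{i=0}^{N-2e}\frac{V_{e+i}}{\binom N{e+i}}\,T^i
\]
satisfies $Q(0)\ne0$; all its zeros are simple and lie on the circle $|T|=1/\sqrt q$.
\end{theorem}

Section~\ref{sec:zeta} makes the zeta polynomial explicit and shows why the circle $|T|=1/\sqrt q$ is the natural place for its zeros. Section~\ref{sec:dihedral} introduces the differential operator that links $W$ to $V$. Section~\ref{sec:example} runs the whole argument by hand in degree $9$. Section~\ref{sec:reduction} deduces Theorems~\ref{thm:A} and~\ref{thm:B} from Theorem~\ref{thm:C}, which is proved in Sections~\ref{sec:integral} and~\ref{sec:rolle}.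

\section{The zeta polynomial and its functional equation}\label{sec:zeta}

In this section $q>0$, $q\ne1$ is arbitrary and $\sigma=\sigma_q$. The coordinates $y$ and $w=x-y$ suit both the definition \eqref{eq:zeta} and the action of $\sigma$. The linear form in \eqref{eq:zeta} is
\[
L=y(1-T)+xT=y+wT,
\]
and $\sigma$ exchanges the two coordinates up to scalars:
\begin{equation}\label{eq:swap}
y^\sigma=\frac{x-y}{\sqrt q}=\frac w{\sqrt q},\qquad w^\sigma=\frac{x+(q-1)y-(x-y)}{\sqrt q}=\sqrt q\,y .
\end{equation}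
Define the normalized coefficients $b_0,\dots,b_n$ of $W$ by
\[
W=\sum_{j=0}^nb_j\binom nj y^jw^{n-j}.
\]
For the weight enumerator of a code, $b_j\binom nj=\sum_iA_i\binom{n-i}{j-i}$ (with $A_0=1$) counts pairs of a codeword and a $j$-element set of coordinates containing its support, so $b_j$ is the average number of codewords supported in a $j$-element set. The polynomial $x^n=(y+w)^n$ has all normalized coefficients equal to $1$. Since $W-x^n=A_d\,y^dw^{n-d}+{}$terms divisible by $y^{d+1}$, we have $b_j=1$ for $j<d$ and $b_d=1+A_d/\binom nd$.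

Write $Z(T)=\sum_iZ_iT^i$ and $P(T)=\sum_iP_iT^i$, with $Z_i=0$ for $i<0$. Since $L^n=\sum_j\binom nj y^jw^{n-j}T^{n-j}$, the left side of \eqref{eq:zeta} is $\sum_jZ_{j-d}\binom nj y^jw^{n-j}$. So \eqref{eq:zeta} is equivalent to
\[
(q-1)Z_{j-d}=b_j-1\qquad(0\le j\le n).
\]
This prescribes $Z_0,\dots,Z_{n-d}$, hence the coefficients $P_i=Z_i-(1+q)Z_{i-1}+qZ_{i-2}$ for $0\le i\le n-d$; this is why $P$ exists and is unique. For $d\ge2$, the constants $-1$ cancel because $1-(1+q)+q=0$, and
\begin{equation}\label{eq:cj}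
(q-1)P_i=c_{d+i}\quad(0\le i\le n-d),\qquad c_j=b_j-(1+q)b_{j-1}+q\,b_{j-2}\quad(2\le j\le n).
\end{equation}
The numbers $c_j$ vanish on the sequences $1$ and $q^j$. The sequence $b_j$ begins as the constant $1$; if $W^\sigma=\pm W$, it ends as a multiple of $q^j$, as the next proof shows. The zeta polynomial records the passage from one regime to the other.

\begin{proposition}\label{prop:FE}
Let $W$ be as in \eqref{eq:W} with $d\ge2$ and $W^\sigma=\chi W$, $\chi=\pm1$. Then $P(0)=A_d/\bigl((q-1)\binom nd\bigr)\ne0$, the degree of $P$ is exactly $D=n+2-2d$, and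
\[
P_{D-i}=\chi\,q^{D/2-i}P_i\quad(0\le i\le D),\qquad\text{that is,}\qquad P(T)=\chi\,(\sqrt q\,T)^D\,P\Big(\frac1{qT}\Big).
\]
\end{proposition}

\begin{proof}
We have $c_j=0$ for $2\le j<d$ and $c_d=b_d-1=A_d/\binom nd$, which gives $P(0)$. By \eqref{eq:swap}, $\sigma$ sends $y^jw^{n-j}$ to $q^{n/2-j}y^{n-j}w^j$, so $W^\sigma=\chi W$ means $b_{n-j}=\chi q^{n/2-j}b_j$ for $0\le j\le n$. For $2\le j\le n$ this gives
\[
c_{n+2-j}=\chi\bigl(q^{n/2-j+2}b_{j-2}-(1+q)q^{n/2-j+1}b_{j-1}+q^{n/2-j+1}b_j\bigr)=\chi\,q^{n/2+1-j}c_j .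
\]
Hence $c_{n+2-d}\ne0$ and $c_j=0$ for $j>n+2-d$, so $\deg P=D$ by \eqref{eq:cj}. Taking $j=d+i$ gives the relation between $P_{D-i}$ and $P_i$.
\end{proof}

Thus the zeros of $P$ are permuted by $T\mapsto1/(qT)$. If $W$ has real coefficients, they are also permuted by the reflection $T\mapsto1/(q\bar T)$ in the circle $|T|=1/\sqrt q$, and the Riemann hypothesis says that the reflection fixes each zero. For $\chi=-1$ the functional equation forces one zero onto the circle: $P(1/\sqrt q)=-P(1/\sqrt q)$.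

\begin{example}\label{ex:r}
Take $W=r$. For $k=3$, $r=(w+y)(w-2y)(w+4y)=w^3+3w^2y-6wy^2-8y^3$, so $(b_j)=(1,1,-2,-8)$, $(c_2,c_3)=(-3,6)$ and $P=2T-1$. For $k=4$, $r=w^4+4w^3y-8wy^3-4y^4$, so $(b_j)=(1,1,0,-2,-4)$, $(c_2,c_3,c_4)=(-1,0,2)$ and $P=2T^2-1$. Both are extremal formal weight enumerators with $d=2$, $v=0$, and both satisfy the Riemann hypothesis.
\end{example}

Symmetry alone does not put all zeros on the circle (Remark~\ref{rem:nonextremal}). Extremal enumerators are the natural candidates: for given $n$ they make $D=n+2-2d$ as small as possible.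

\section{The dihedral group and a differential operator}\label{sec:dihedral}

From now on $q$ is as in \eqref{eq:param}, $\sigma=\sigma_q$, and $\tau=\operatorname{diag}(1,-1)$; a polynomial is even in $y$ if and only if it is fixed by $\tau$. Since $1/\sqrt q=\cos\varphi$ and $\rho/\sqrt q=\sin\varphi$,
\[
X^\sigma=\frac{X+\rho Y}{\sqrt q}=X\cos\varphi+Y\sin\varphi,\qquad Y^\sigma=\frac{\rho X-Y}{\sqrt q}=X\sin\varphi-Y\cos\varphi .
\]
So in the coordinates $(X,Y)$ both $\sigma$ and $\tau$ are symmetric orthogonal matrices, namely reflections, and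
\[
\sigma:\ z\mapsto\omega\bar z,\ \ \bar z\mapsto\bar\omega z;\qquad\qquad \tau:\ z\leftrightarrow\bar z .
\]
As $\omega^k=-1$, we get $p^\sigma=p$, $r^\sigma=-r$, $t^\sigma=t$ and $p^\tau=-p$, $r^\tau=r$, $t^\tau=t$. For $f$ written as a polynomial in $z,\bar z$, put $f^{\mathrm{rot}}=(f^\sigma)^\tau=f(\omega z,\bar\omega\bar z)$; this is the rotation by $\pi/k$. If $f^\sigma=\varepsilon_1f$ and $f^\tau=\varepsilon_2f$, then $f^{\mathrm{rot}}=\varepsilon_1\varepsilon_2f$.

\begin{lemma}\label{lem:invariants}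
Let $f$ be a homogeneous polynomial.
\begin{itemize}
\item[(a)] If $f^{\mathrm{rot}}=f$, only monomials $z^a\bar z^b$ with $a-b\equiv0\pmod{2k}$ occur in $f$. If $f^{\mathrm{rot}}=-f$, only monomials with $a-b\equiv k\pmod{2k}$ occur.
\item[(b)] If $f^{\mathrm{rot}}=\pm f$ and $y^e\mid f$, then $p^e\mid f$.
\item[(c)] If $f^\tau=f$, $f^\sigma=(-1)^\kappa f$ and $\deg f=\kappa k+2v$ with $\kappa\in\{0,1\}$, $0\le v\le k-1$, then $f=C\,t^vr^\kappa$ for a constant $C$.
\end{itemize}
\end{lemma}

\begin{proof}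
(a) The rotation multiplies $z^a\bar z^b$ by $\omega^{a-b}$, and $\omega$ has order $2k$ with $\omega^k=-1$.

(b) The form $y$ is proportional to $z-\bar z$. Rotating $j$ times shows that $(\omega^jz-\omega^{-j}\bar z)^e$ divides $f$. For $0\le j<k$ these linear forms are proportional to $z-\omega^{-2j}\bar z$, where $\omega^{-2j}$ runs through the $k$-th roots of unity. So they are pairwise non-proportional, and their product is a constant times $z^k-\bar z^k$.

(c) Here $f^{\mathrm{rot}}=(-1)^\kappa f$. If $\kappa=0$, then $|a-b|\le2v<2k$ forces $a=b=v$. If $\kappa=1$, then $|a-b|\le k+2v<3k$ forces $|a-b|=k$, so $f=t^v(C'z^k+C''\bar z^k)$, and $f^\tau=f$ gives $C'=C''$.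
\end{proof}

Let now $k\in\{3,4\}$. We treat Theorems~\ref{thm:A} and~\ref{thm:B} together, with $\kappa=1$ for the first, $\kappa=0$ for the second, and $\chi=(-1)^\kappa$. Then $W^{\mathrm{rot}}=\chi W$, so $n\equiv\kappa k\pmod 2$ by Lemma~\ref{lem:invariants}(a). The condition $d=2\lfloor(n-\kappa k)/2k\rfloor+2$ says that $d$ is even and $0\le n-\kappa k-k(d-2)<2k$, and the middle term is even. So the hypotheses of both theorems read
\begin{equation}\label{eq:hyp}
W^\tau=W,\qquad W^\sigma=\chi W,\qquad d\ge2\ \text{even},\qquad n=k(d-2+\kappa)+2v,\qquad 0\le v\le k-1 .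
\end{equation}

There are two obstacles to locating the zeros of $P$. We have no formula for $W$: we know only that $W-x^n$, and not $W$, vanishes to high order along $y=0$. And \eqref{eq:zeta} contains the denominator $(1-T)(1-qT)$. One operator removes both. We want it to kill $x^n$, to respect the group up to sign, so that Lemma~\ref{lem:invariants}(b) spreads the vanishing along $y=0$ to $k$ lines, and to act simply on $L^n$. Let $p(\partial)$ be obtained from $p$, as a polynomial in $X,Y$, by substituting $\partial_X,\partial_Y$: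
\[
p(\partial)=3\partial_X^2\partial_Y-\partial_Y^3\quad(k=3),\qquad\qquad p(\partial)=4\partial_X^3\partial_Y-4\partial_X\partial_Y^3\quad(k=4).
\]

\begin{lemma}\label{lem:operator}
Let $k\in\{3,4\}$, and let $W$ as in \eqref{eq:W} satisfy $W^\tau=W$, $W^\sigma=\chi W$ and $n\ge k$. Put
\[
V=p(\partial)W,\qquad N=n-k,\qquad e=d-3,\qquad Q=\begin{cases}P&(k=4),\\ (1+2T)P&(k=3).\end{cases}
\]
Then:
\begin{itemize}
\item[(a)] $V^\sigma=\chi V$ and $V^\tau=-V$;
\item[(b)] $y^e\mid V$ if $e\ge0$;
\item[(c)] $Q(0)\ne0$, $\deg Q=N-2e$, and $[T^{N-e}]\,Q\,L^N=C_1V$ for a constant $C_1\ne0$.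
\end{itemize}
\end{lemma}

\begin{proof}
(a) For a matrix $O$ acting on $(X,Y)$, the chain rule gives $\partial_i(f\circ O)=\sum_jO_{ji}\,(\partial_jf)\circ O$, and therefore $g(\partial)(f\circ O)=\bigl((g\circ O^{T})(\partial)f\bigr)\circ O$ for every polynomial $g$. The matrices of $\sigma$ and $\tau$ are symmetric. Hence $\chi V=p(\partial)(W^\sigma)=(p^\sigma(\partial)W)^\sigma=V^\sigma$ and $V=p(\partial)(W^\tau)=(p^\tau(\partial)W)^\tau=-V^\tau$.

(b) Every term of $p(\partial)$ has order $1$ or $3$ in $\partial_Y$. So $p(\partial)x^n=0$, and $p(\partial)(x^{n-i}y^i)$ is divisible by $y^{d-3}$ for $i\ge d$.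

(c) Since $W$ is even in $y$, we have $d\ge2$, and Proposition~\ref{prop:FE} gives $Q(0)=P(0)\ne0$ and $\deg P=n+2-2d$. This is $N-2e$ for $k=4$ and $N-2e-1$ for $k=3$. Next, $L=TX+\frac{1-T}\rho Y$, so $p(\partial)L^n=n(n-1)\cdots(n-k+1)\,\Pi(T)\,L^N$, where $\Pi(T)$ is the value of $p$ at $(X,Y)=(T,(1-T)/\rho)$. From $p=4XY(X-Y)(X+Y)$ and $p=Y(3X^2-Y^2)$ we get
\[
\begin{array}{ll}
k=4:&\Pi=4T(1-T)(2T-1)=-4T\,(1-T)(1-2T),\\[3pt]
k=3:&\Pi=\frac{1-T}{3\sqrt3}\bigl(9T^2-(1-T)^2\bigr)=-\frac{1+2T}{3\sqrt3}\,(1-T)(1-4T).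
\end{array}
\]
In both cases $\Pi$ is divisible by $(1-T)(1-qT)$. Apply $p(\partial)$ to \eqref{eq:zeta}. For $k=4$ this gives $[T^{n-d}]\,TPL^N=C_1V$, that is $[T^{n-d-1}]\,PL^N=C_1V$, and $n-d-1=N-e$. For $k=3$ it gives $[T^{n-d}]\,(1+2T)PL^N=C_1V$, and $n-d=N-e$.
\end{proof}

The cancellation of the denominator is not an accident: $p$ vanishes on the lines $Y=0$ and $Y=\rho X$, and the point $(T,(1-T)/\rho)$ lies on them for $T=1$ and $T=1/q$. The restriction $k\le4$ enters through the explicit form of $\Pi$ and through (b); for $k\ge5$ the polynomial $p$ contains a term $X^{k-5}Y^5$, and the loss of order along $y=0$ is larger.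

\section{An example: degree nine}\label{sec:example}

An extremal formal weight enumerator with $d\ge4$ has $n\ge3k\ge9$ by \eqref{eq:hyp}. The degree $9$ is attained for $k=3$, $d=4$, $v=0$ by
\[
W_9=r\,t^3=x^9-54x^5y^4-216x^3y^6-243xy^8 .
\]

\medskip\noindent\emph{From $W_9$ to a product.} We have $\partial_X+i\partial_Y=2\partial_{\bar z}$ and $\partial_X-i\partial_Y=2\partial_z$, so $p(\partial)=\frac8{2i}(\partial_{\bar z}^3-\partial_z^3)$. Applied to $W_9=\frac12(z^6\bar z^3+z^3\bar z^6)$, the terms $z^3\bar z^3$ cancel and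
\[
V=\frac{8}{2i}\cdot\frac62\,(z^6-\bar z^6)=48\,p\,r .
\]
This is the polynomial of Theorem~\ref{thm:C} with $e=1$, $v=0$, $\kappa=1$, $N=6$. In the coordinates $y,w$,
\[
pr=3\sqrt3\,yw(w+2y)(w+y)(w-2y)(w+4y)=3\sqrt3\,\bigl(yw^5+5y^2w^4-20y^4w^2-16y^5w\bigr).
\]
By Lemma~\ref{lem:operator}(c), $Q=(1+2T)P$ has degree $4$ and $\sum_iQ_i\binom6{1+i}y^{1+i}w^{5-i}$ is proportional to $pr$. Dividing $1,5,0,-20,-16$ by $6,15,20,15,6$ shows that $Q$ is proportional to
\[
1+2T-8T^3-16T^4=(1+2T)(1-8T^3).
\]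
As $P(0)=-54/\bigl(3\binom94\bigr)=-1/7$, we obtain $P=(8T^3-1)/7$.

\medskip\noindent\emph{From the circle to the line.} In general $Q$ does not factor by inspection, and we need a reason for its zeros to lie on the circle. Put $s=2T$. The M\"obius map $\eta=(1-\omega s)/(s-\omega)$ takes the value $-\sin\frac{\theta+\varphi}2\big/\sin\frac{\theta-\varphi}2$ at $s=e^{i\theta}$ (Lemma~\ref{lem:mobius}), so it maps the unit circle to the real line. With $\varphi=\pi/3$, the zeros $s=1,\,-1,\,e^{2\pi i/3},\,e^{-2\pi i/3}$ of $Q$ go to $\eta=1,\,-1,\,-2,\,-\frac12$.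

These four numbers also come out of a procedure from elementary calculus. Let $\Delta=\eta^2+\eta+1$, which is positive on $\mathbf R$, and use $(F/\Delta^m)'=(F'\Delta-mF\Delta')/\Delta^{m+1}$. Start from $f_0=1/\Delta$, differentiate twice, and divide by $\eta$; then repeat:
\begin{align*}
f_0'&=-\frac{2\eta+1}{\Delta^2}, & f_0''&=\frac{6\eta(\eta+1)}{\Delta^3}, & f_1&=\frac{\eta+1}{\Delta^3},\\
f_1'&=-\frac{5\eta^2+8\eta+2}{\Delta^4}, & f_1''&=\frac{6\eta(5\eta^2+11\eta+5)}{\Delta^5}, & f_2&=\frac{5\eta^2+11\eta+5}{\Delta^5}.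
\end{align*}
Finally apply $\eta\frac d{d\eta}+4$. With $F=5\eta^2+11\eta+5$ the new numerator is $\eta F'\Delta-5\eta F\Delta'+4F\Delta=-20\eta^4-50\eta^3+50\eta+20$, so
\[
\eta f_2'+4f_2=-10\,\frac{(\eta-1)(\eta+1)(\eta+2)(2\eta+1)}{\Delta^6}.
\]
The zeros are $1,-1,-2,-\frac12$, as announced. Their reality needs no computation. Each function tends to $0$ at $\pm\infty$, so by Rolle's theorem a derivative gains one real zero, while the degree of the numerator grows by one. Division by $\eta$ removes one real zero. The last operator is $\eta^{-3}\frac d{d\eta}\eta^4$, and Rolle's theorem gains one zero on each half-line. Two things remain to be explained: why $f_0''$ and $f_1''$ vanish at $0$, and why the result is related to $Q$. Both follow from an integral formula for $Q$.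

\section{Reduction to Theorem \ref{thm:C}}\label{sec:reduction}

\begin{proof}[Proof of Theorems \ref{thm:A} and \ref{thm:B}, assuming Theorem \ref{thm:C}]
Let $W$ satisfy \eqref{eq:hyp}. We use the notation of Lemma~\ref{lem:operator}. Since $P$ divides $Q$, it suffices to show that the zeros of $Q$ are simple and lie on $|T|=1/\sqrt q$.

\medskip\noindent\emph{Case $d\ge4$.} Here $n\ge2k$, and $e=d-3$ is odd and positive. By Lemma~\ref{lem:operator}(a),(b), $V^{\mathrm{rot}}=-\chi V$ and $y^e\mid V$, so $V=p^eU$ by Lemma~\ref{lem:invariants}(b). From $p^\sigma=p$ we get $U^\sigma=\chi U$. Since $e$ is odd, $(p^e)^\tau=-p^e$, and so $U^\tau=U$. By extremality,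
\[
\deg U=n-k-k(d-3)=\kappa k+2v,\qquad 0\le v\le k-1 .
\]
Lemma~\ref{lem:invariants}(c) gives $V=C\,V^\circ$ with $V^\circ=p^et^vr^\kappa$. Since $\deg Q=N-2e\le N-e$, every coefficient of $Q$ appears in Lemma~\ref{lem:operator}(c), which reads
\begin{equation}\label{eq:QV}
\sum_{i=0}^{N-2e}Q_i\binom N{e+i}y^{e+i}w^{N-e-i}=C_1C\,V^\circ .
\end{equation}
As $Q\ne0$, we have $C\ne0$, and $Q$ is a nonzero multiple of the polynomial that Theorem~\ref{thm:C} attaches to $V^\circ$.

\medskip\noindent\emph{Case $d=2$.} Here $n=\kappa k+2v\ge2$. If $n<k$, then $\kappa=0$ and $2\le 2v<k\le4$, so $n=2$; then $P$ is a nonzero constant and has no zeros. Let $n\ge k$. We claim that $V=0$. If $\chi=-1$, then $V^{\mathrm{rot}}=V$ and $\deg V=2v<2k$, so $V=Ct^v$ by Lemma~\ref{lem:invariants}(a), and $V^\tau=-V$ forces $C=0$. If $\chi=1$, then $V^{\mathrm{rot}}=-V$, so every monomial of $V$ has $|a-b|\ge k$, while $\deg V=2v-k<k$.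

Now $e=-1$, and Lemma~\ref{lem:operator}(c) gives
\[
0=[T^{N+1}]\,Q\,L^N=\sum_{j=0}^NQ_{j+1}\binom Nj y^jw^{N-j},\qquad \deg Q=N+2 .
\]
Hence $Q=Q_0+Q_{N+2}T^{N+2}$ with $Q_0\ne0$. For $k=4$ we have $Q=P$ and $N+2=n-2=D$, and Proposition~\ref{prop:FE} gives $Q=Q_0\bigl(1+\chi(\sqrt2\,T)^{n-2}\bigr)$. For $k=3$ we have $N+2=n-1$ and $Q(-\frac12)=0$, so $Q=Q_0\bigl(1-(-2T)^{n-1}\bigr)$. In both cases the zeros of $Q$ are simple and have absolute value $1/\sqrt q$.
\end{proof}

\begin{example}\label{ex:12}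
For $W=x^{12}-33x^8y^4-33x^4y^8+y^{12}$ we have $k=4$, $e=1$, $v=0$, $\kappa=1$, $N=8$. With $p=4yw(w^2+3wy+2y^2)$ and $r$ from Example~\ref{ex:r}, the coefficients of $y^jw^{8-j}$ in $pr/4$ for $j=1,\dots,7$ are $1,7,14,0,-28,-28,-8$. Dividing by $8,28,56,70,56,28,8$, we see from \eqref{eq:QV} that $P$ is proportional to
\[
1+2T+2T^2-4T^4-8T^5-8T^6=(1+2T+2T^2)(1-4T^4),
\]
whose six zeros $(-1\pm i)/2$, $\pm1/\sqrt2$, $\pm i/\sqrt2$ are simple and lie on $|T|=1/\sqrt2$.
\end{example}

\begin{remark}\label{rem:nonextremal}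
Extremality is used only to bound $\deg U$ (and $\deg V$ when $d=2$), but it cannot be dropped. For $k=3$ and real $a\ne1$, the polynomial $W=a\,rt^3+(1-a)\,r^3$ is a Type~IV formal weight enumerator of degree $9$ with $A_2=-27(1-a)\ne0$. The numbers $c_j$ depend continuously on $a$, so by \eqref{eq:cj} its zeta polynomial tends to $T^2(8T^3-1)/7$ as $a\to1$. By Rouch\'e's theorem on the circle $|T|=\frac14$, it has two zeros in $|T|<\frac14$ when $a$ is close to $1$.
\end{remark}

\section{An integral formula}\label{sec:integral}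

Let $k\ge3$, $e$, $v$, $\kappa$, $V$, $N$, $Q$ be as in Theorem~\ref{thm:C}. The letter $c$ denotes nonzero complex constants, not always the same, that do not depend on $T$ or $\eta$. Put
\[
E=e+\kappa,\qquad M=N+2=kE+2v+2 .
\]

The first claims of the theorem are immediate. On $y=0$ we have $z=\bar z$. On $w=0$ we have $z=x(1+i\rho)=\sqrt q\,\omega x$ and $\bar z=\sqrt q\,\bar\omega x$, so $z^k=\bar z^k$. Hence $yw\mid p$ and $y^ew^e\mid V$, which gives $V_j=0$ unless $e\le j\le N-e$. Further $p=k\rho\,x^{k-1}y+{}$terms divisible by $y^2$, and on $y=0$ we have $x=w$, $t=x^2$, $r=x^k$. So $V_e=(k\rho)^e$ and $Q(0)\ne0$.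

The difficulty is that $V$ is given as a product, while $Q$ is built from the coefficients of its expansion divided by binomial coefficients. The beta integral
\[
\int_0^\infty\frac{u^j\,du}{(1+u)^{N+2}}=\frac{j!\,(N-j)!}{(N+1)!}\qquad(0\le j\le N)
\]
produces the reciprocal binomial coefficients and lets us keep $V$ in factored form. For $T>0$, replacing $u$ by $u/T$ gives $\binom Nj^{-1}T^{j-N-1}=(N+1)\int_0^\infty u^j(T+u)^{-M}du$. Multiply by $V_j$ and sum; note that $\sum_jV_ju^j$ is the value of $V$ at $w=1$, $y=u$: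
\begin{equation}\label{eq:beta}
T^{e-N-1}Q(T)=(N+1)\int_0^\infty V\big|_{x=1+u,\;y=u}\;(T+u)^{-M}\,du\qquad(T>0).
\end{equation}

The factors of $V$ are simplest in polar coordinates. Write $(X,Y)=(1+u,\rho u)=R(\cos\alpha,\sin\alpha)$. As $u$ runs over $(0,\infty)$, $\tan\alpha=\rho u/(1+u)$ increases from $0$ to $\rho$, so $\alpha$ runs over $(0,\varphi)$: the path crosses the sector between two adjacent lines of $p=0$. Along the path,
\begin{gather*}
du=x\,dy-y\,dx=\rho^{-1}(X\,dY-Y\,dX)=\rho^{-1}R^2\,d\alpha,\qquad V=R^N\sin^e(k\alpha)\cos^\kappa(k\alpha),\\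
T+u=Tx+(1-T)y=R\,\ell(\alpha),\qquad \ell(\alpha)=T\cos\alpha+\frac{1-T}\rho\sin\alpha .
\end{gather*}
The powers of $R$ cancel because $M=N+2$, and
\begin{equation}\label{eq:polar}
T^{e-N-1}Q(T)=c\int_0^{\varphi}\sin^e(k\alpha)\cos^\kappa(k\alpha)\,\ell(\alpha)^{-M}\,d\alpha\qquad(T>0).
\end{equation}
Here $\ell>0$ on $[0,\varphi]$: in the interior $\ell=(T+u)/R$, and $\ell(0)=T$, $\ell(\varphi)=\cos\varphi$.

To make the integrand rational, center the interval by $\alpha=\frac\varphi2+\gamma$ and put $\xi=e^{2i\gamma}$. Then $\xi$ runs over the arc $\Gamma$ of the unit circle from $\bar\omega$ to $\omega$ through $1$, we have $d\gamma=d\xi/(2i\xi)$, and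
\begin{gather*}
\sin k\alpha=\cos k\gamma=\tfrac12e^{-ik\gamma}(1+\xi^k),\qquad \cos k\alpha=-\sin k\gamma=-\tfrac1{2i}e^{-ik\gamma}(\xi^k-1),\\
\ell=\tfrac12e^{-i\gamma}\bigl(A+B\xi\bigr),\qquad A=\Big(T+\frac{i(1-T)}\rho\Big)e^{-i\varphi/2},\qquad B=\Big(T-\frac{i(1-T)}\rho\Big)e^{i\varphi/2}.
\end{gather*}
The factors $e^{-ikE\gamma}$ and $e^{iM\gamma}$ combine to $\xi^{(M-kE)/2}=\xi^{v+1}$. For $T>0$ we have $B\ne0$, and $A+B\xi\ne0$ on $\Gamma$ because $\ell>0$. So with $\eta(T)=A/B$ we have $-\eta(T)\notin\Gamma$ and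
\begin{equation}\label{eq:H}
T^{e-N-1}Q(T)=c\,B(T)^{-M}H\bigl(\eta(T)\bigr),\qquad H(\eta)=\int_\Gamma\frac{(1+\xi^k)^e(\xi^k-1)^\kappa\,\xi^v}{(\xi+\eta)^M}\,d\xi .
\end{equation}

So far $T>0$, but the zeros of $Q$ are elsewhere. The next lemma shows that $H$ is a rational function, so that \eqref{eq:H} extends to all $T$. Put
\[
\Delta(\eta)=(\eta+\omega)(\eta+\bar\omega)=\eta^2+2\eta\cos\varphi+1,
\]
which is positive on $\mathbf R$ because $\omega$ is not real.

\begin{lemma}\label{lem:rational}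
Let $a\ge2$ be an integer and $g$ a polynomial with $\deg g\le a-2$. There is a rational function $I_a[g](\eta)$, with poles only at the zeros of $\Delta$, such that $I_a[g](\eta)=\int_\Gamma g(\xi)(\xi+\eta)^{-a}d\xi$ whenever $-\eta\notin\Gamma$. The following identities hold:
\begin{itemize}
\item[(a)] $\frac d{d\eta}I_a[g]=-a\,I_{a+1}[g]$;
\item[(b)] $\eta\,I_{a+1}[g]=I_a[g]-I_{a+1}[\xi g]$;
\item[(c)] $I_a[G']=a\,I_{a+1}[G]$ if $\deg G\le a-1$ and $G(\omega)=G(\bar\omega)=0$;
\item[(d)] $\eta\,I_{a+1}[G']=I_{a+1}[aG-\xi G']$ if $\deg G\le a$ and $G(\omega)=G(\bar\omega)=0$.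
\end{itemize}
\end{lemma}

\begin{proof}
By Taylor's formula $g(\xi)=\sum_{j\le a-2}g_j(\eta)(\xi+\eta)^j$ with polynomials $g_j(\eta)=g^{(j)}(-\eta)/j!$. Since $j-a\le-2$, no logarithm appears, and the integrand has the primitive $\Phi(\xi,\eta)=\sum_jg_j(\eta)(\xi+\eta)^{j-a+1}/(j-a+1)$. Put $I_a[g](\eta)=\Phi(\omega,\eta)-\Phi(\bar\omega,\eta)$.

All symbols in (a)--(d) satisfy the degree condition; in (d), the coefficient of $\xi^a$ in $aG-\xi G'$ is zero. It suffices to prove the identities for $|\eta|>1$, where the integrands are holomorphic near $\Gamma$. There (a) is differentiation under the integral sign, (b) follows from $\eta=(\xi+\eta)-\xi$, (c) is integration by parts, and (d) follows by integrating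
\[
\frac d{d\xi}\bigl[G(\xi)(\xi+\eta)^{-a}\bigr]=\bigl[\eta G'-(aG-\xi G')\bigr](\xi+\eta)^{-a-1}
\]
over $\Gamma$; the boundary terms vanish in (c) and (d).
\end{proof}

In particular $I_a[g]$ is regular on the whole real line, including the point $\eta=-1$, where the integral over $\Gamma$ need not converge. The numerator in \eqref{eq:H} has degree $kE+v\le M-2$. So $H$ is rational, and \eqref{eq:H}, which holds for $T>0$, is an identity of rational functions of $T$.

\begin{lemma}\label{lem:mobius}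
Let $s=\sqrt q\,T$ and $T_0=\omega/\sqrt q$. Then $B=c\,(s-\omega)$ and
\[
\eta(T)=\frac{1-\omega s}{s-\omega},\qquad \eta\Big(\frac{e^{i\theta}}{\sqrt q}\Big)=-\frac{\sin\frac{\theta+\varphi}2}{\sin\frac{\theta-\varphi}2}.
\]
The M\"obius map $\eta$ sends the circle $|T|=1/\sqrt q$ bijectively onto $\mathbf R\cup\{\infty\}$, and $\eta(0)=-\bar\omega$, $\eta(\infty)=-\omega$, $\eta(T_0)=\infty$.
\end{lemma}

\begin{proof}
We have $\rho+i=(\sin\varphi+i\cos\varphi)/\cos\varphi=i\sqrt q\,\bar\omega$ and, conjugating, $\rho-i=-i\sqrt q\,\omega$. Therefore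
\begin{align*}
\rho A\,e^{i\varphi/2}&=(\rho-i)T+i=i(1-\omega s),\\
\rho B\,e^{-i\varphi/2}&=(\rho+i)T-i=i\bar\omega(s-\omega),
\end{align*}
and $A/B=e^{-i\varphi}(1-\omega s)/\bigl(\bar\omega(s-\omega)\bigr)=(1-\omega s)/(s-\omega)$. The determinant is $\omega^2-1\ne0$. For $s=e^{i\theta}$ we have $1-\omega s=-2i\,e^{i(\theta+\varphi)/2}\sin\frac{\theta+\varphi}2$ and $s-\omega=2i\,e^{i(\theta+\varphi)/2}\sin\frac{\theta-\varphi}2$. So the circle is mapped into $\mathbf R\cup\{\infty\}$, and onto it because a M\"obius map sends circles of the Riemann sphere onto circles.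
\end{proof}

Theorem~\ref{thm:C} is now a statement about real zeros of $H$. For integers $0\le\delta<2m$, say that a rational function $f(\eta)$ has \emph{type $(\delta,m)$} if $f=cF/\Delta^m$, where $c\in\mathbf C$ is nonzero and $F$ is a real polynomial of degree $\delta$ with $\delta$ distinct real zeros. Put $\iota=1$ if $k\mid v+1$ and $\iota=0$ otherwise.

\begin{proposition}\label{prop:H}
The function $H$ has type $(N-2e-\iota,\ N-e+1)$.
\end{proposition}

\begin{proof}[Proof of Theorem \ref{thm:C}, assuming Proposition \ref{prop:H}]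
We know that $Q(0)\ne0$. Let $T\in\mathbf C\setminus\{0,T_0\}$. Then $T^{e-N-1}$ and $B^{-M}$ are finite and nonzero at $T$, the map $\eta$ is locally biholomorphic, and $\eta(T)\in\mathbf C\setminus\{-\omega,-\bar\omega\}$. By \eqref{eq:H} the order of vanishing of $Q$ at $T$ equals that of $H$ at $\eta(T)$. By Proposition~\ref{prop:H} it is at most $1$, and it is $0$ unless $\eta(T)$ is real, that is, unless $|T|=1/\sqrt q$. At $T_0$, which lies on the circle, $B$ has a simple zero and $\eta$ a simple pole. Since $H\sim c\,\eta^{-M-\iota}$ at infinity, because $(N-2e-\iota)-2(N-e+1)=-M-\iota$, the order of $Q$ at $T_0$ is $(M+\iota)-M=\iota\le1$.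
\end{proof}

The proof shows the meaning of $\iota$: it counts the zero of $Q$ that $\eta$ sends to infinity, and $Q(\omega/\sqrt q)=0$ exactly when $k\mid v+1$.

\section{Real zeros by Rolle's theorem}\label{sec:rolle}

It remains to prove Proposition~\ref{prop:H}. We first record the three operations seen in Section~\ref{sec:example}.

\begin{lemma}\label{lem:rolle}
Let $f$ have type $(\delta,m)$.
\begin{itemize}
\item[(a)] $f'$ has type $(\delta+1,m+1)$.
\item[(b)] If $f(0)=0$, then $f/\eta$ has type $(\delta-1,m)$.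
\item[(c)] If $0<\beta<2m-\delta$, then $\eta f'+\beta f$ has type $(\delta+2,m+1)$.
\end{itemize}
\end{lemma}

\begin{proof}
We may assume $f=F/\Delta^m$ with $F$ real, of leading coefficient $\lambda$. Then $f$ is smooth and real on $\mathbf R$, and $f\sim\lambda\eta^{\delta-2m}$ at infinity. We use Rolle's theorem in this form: a smooth function on an open interval, bounded or not, that tends to $0$ at both ends has a critical point in the interval.

(a) We have $f'=F_1/\Delta^{m+1}$ with $F_1=F'\Delta-mF\Delta'$, of degree at most $\delta+1$; the coefficient of $\eta^{\delta+1}$ is $(\delta-2m)\lambda\ne0$. The $\delta$ zeros of $f$ cut $\mathbf R$ into $\delta+1$ open intervals, and $f$ tends to $0$ at both ends of each, since $\delta<2m$. So $F_1$ has $\delta+1$ distinct real zeros.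

(b) The polynomial $F/\eta$ has degree $\delta-1$ and the $\delta-1$ remaining zeros of $F$.

(c) We have $\eta f'+\beta f=F_2/\Delta^{m+1}$ with $F_2=\eta F'\Delta-m\eta F\Delta'+\beta F\Delta$, of degree at most $\delta+2$; the coefficient of $\eta^{\delta+2}$ is $(\delta-2m+\beta)\lambda\ne0$. Let $n_+,n_-,n_0$ be the numbers of positive, negative and zero roots of $F$, so that $n_++n_-+n_0=\delta$. On $(0,\infty)$ the function $\eta^\beta f$ has $n_+$ zeros and tends to $0$ at $0$, since $\beta>0$, and at $\infty$, since $\beta<2m-\delta$. So its derivative $\eta^{\beta-1}(\eta f'+\beta f)$ has at least $n_++1$ distinct zeros there. On $(-\infty,0)$ the derivative of $(-\eta)^\beta f$ is $-(-\eta)^{\beta-1}(\eta f'+\beta f)$, and the same argument gives at least $n_-+1$ distinct zeros. If $n_0=1$, then $\eta f'+\beta f$ also vanishes at $0$. Altogether $F_2$ has at least $\delta+2$ distinct real zeros.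
\end{proof}

We want to build the factor $(1+\xi^k)^E$ of the integrand one power at a time. This factor vanishes at the endpoints of $\Gamma$, so parts (c) and (d) of Lemma~\ref{lem:rational} apply to $G=(1+\xi^k)^{E+1}\xi^v$. Part (d) is useful when $a$ equals $\deg G$, for then $aG-\xi G'$ turns out to be a multiple of $(1+\xi^k)^E\xi^v$. This fixes the exponent of $\xi+\eta$ and leads to the functions
\[
K_E=I_{kE+v+2}\bigl[(1+\xi^k)^E\xi^v\bigr]\qquad(E\ge0),
\]
in which the exponent is the smallest one allowed by Lemma~\ref{lem:rational}. The exponent $M$ of \eqref{eq:H} is larger by $v$ and will be reached by differentiating. For $k=3$, $v=0$, the next two lemmas show that $K_0,K_1,K_2$ are constant multiples of the functions $f_0,f_1,f_2$ of Section~\ref{sec:example}.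

\begin{lemma}\label{lem:base}
The function $K_0$ has type $(v-\iota,\ v+1)$.
\end{lemma}

\begin{proof}
We have $\frac d{d\xi}\bigl(\frac\xi{\xi+\eta}\bigr)^{v+1}=(v+1)\,\eta\,\xi^v(\xi+\eta)^{-v-2}$. Since $(1+\eta\omega)(1+\eta\bar\omega)=\Delta(\eta)$, we also have $\frac\omega{\omega+\eta}=\frac1{1+\eta\bar\omega}=\frac{1+\eta\omega}{\Delta}$ and $\frac{\bar\omega}{\bar\omega+\eta}=\frac{1+\eta\bar\omega}{\Delta}$. Hence
\[
K_0=\frac{2i}{v+1}\cdot\frac{F^*}{\eta\,\Delta^{v+1}},\qquad F^*=\frac{(1+\eta\omega)^{v+1}-(1+\eta\bar\omega)^{v+1}}{2i}=\sum_{j=1}^{v+1}\binom{v+1}j\sin(j\varphi)\,\eta^j .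
\]
The polynomial $F^*$ is real and nonzero, since the coefficient of $\eta$ is $(v+1)\sin\varphi$. As $\eta$ runs over $\mathbf R$, the point $1+\eta\omega$ runs along the line through $1$ in direction $\omega$, which misses the origin, and its continuous argument $\psi(\eta)$ with $\psi(0)=0$ increases strictly from $\varphi-\pi$ to $\varphi$. We have $F^*(\eta)=0$ if and only if $(v+1)\psi(\eta)\in\pi\mathbf Z$, and $(v+1)\psi$ covers an open interval of length $(v+1)\pi$ with right endpoint $(v+1)\pi/k$. If $k\nmid v+1$, the interval contains $v+1$ multiples of $\pi$, and $\deg F^*\le v+1$. If $k\mid v+1$, it contains $v$ multiples of $\pi$, and $\deg F^*\le v$ because $\sin((v+1)\varphi)=0$. In both cases $F^*$ has degree $v+1-\iota$ and as many distinct real zeros, one of which is $0$. Dividing by $\eta$ gives the claim.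
\end{proof}

\begin{lemma}\label{lem:recursion}
For $E\ge0$ we have $K_E^{(k-1)}=c\,\eta\,K_{E+1}$. The function $K_E$ has type $\bigl((k-2)E+v-\iota,\ (k-1)E+v+1\bigr)$.
\end{lemma}

\begin{proof}
Let $g=(1+\xi^k)^E\xi^v$, $G=(1+\xi^k)g$ and $a=\deg G=k(E+1)+v$. Then $G(\omega)=G(\bar\omega)=0$. From $\xi G'=g\,\bigl[k(E+1)\xi^k+v(1+\xi^k)\bigr]$ we get
\[
aG-\xi G'=g\,\bigl[k(E+1)(1+\xi^k)-k(E+1)\xi^k\bigr]=k(E+1)\,g .
\]
By parts (d) and (c) of Lemma~\ref{lem:rational},
\[
k(E+1)\,I_{a+1}[g]=\eta\,I_{a+1}[G']=(a+1)\,\eta\,I_{a+2}[G]=(a+1)\,\eta\,K_{E+1}.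
\]
On the other hand $K_E=I_{a-k+2}[g]$, so $K_E^{(k-1)}=c\,I_{a+1}[g]$ by Lemma~\ref{lem:rational}(a). This proves the recursion.

The type follows by induction on $E$, starting from Lemma~\ref{lem:base}. If $K_E$ has type $(\delta,m)$, then $K_E^{(k-1)}$ has type $(\delta+k-1,\,m+k-1)$ by Lemma~\ref{lem:rolle}(a). It vanishes at $0$ because $K_{E+1}$ is regular there. By Lemma~\ref{lem:rolle}(b), $K_{E+1}$ has type $(\delta+k-2,\,m+k-1)$.
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:H}]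
Let $g=(1+\xi^k)^E\xi^v$ with $E=e+\kappa$, and let $h=I_M[g]$. Since $M=(kE+v+2)+v$, we have $h=c\,K_E^{(v)}$. By Lemmas~\ref{lem:recursion} and~\ref{lem:rolle}(a), and because $N=kE+2v$, the function $h$ has type
\[
(\delta,m)=\bigl((k-2)E+2v-\iota,\ (k-1)E+2v+1\bigr)=(N-2E-\iota,\ N-E+1).
\]
If $\kappa=0$, then $H=h$ and $E=e$, and we are done.

Let $\kappa=1$, so $E=e+1\ge1$. The extra factor $\xi^k-1$ does not vanish at the endpoints of $\Gamma$, and the recursion cannot absorb it. But in \eqref{eq:polar} the function $\sin^e(k\alpha)\cos(k\alpha)$ is, up to a constant, the derivative of $\sin^E(k\alpha)$. Differentiation in $\alpha$ corresponds to $\xi\,\partial_\xi$, and since $(\xi+\eta)^{-M}$ is homogeneous in $(\xi,\eta)$, integration by parts converts it to $\eta\,\partial_\eta$. Precisely, $\xi g$ vanishes at $\omega$ and $\bar\omega$ and has degree $kE+v+1\le M-1$, so parts (a), (b), (c) of Lemma~\ref{lem:rational} give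
\[
\eta h'=-M\eta\,I_{M+1}[g]=-Mh+M\,I_{M+1}[\xi g]=-Mh+I_M[(\xi g)'].
\]
Hence $\eta h'+\frac M2h=I_M\bigl[(\xi g)'-\frac M2g\bigr]$. With $\frac M2=\frac{kE}2+v+1$,
\begin{align*}
(\xi g)'-\tfrac M2g&=(1+\xi^k)^e\xi^v\Bigl[(v+1)(1+\xi^k)+kE\,\xi^k-\bigl(\tfrac{kE}2+v+1\bigr)(1+\xi^k)\Bigr]\\
&=\tfrac{kE}2\,(1+\xi^k)^e(\xi^k-1)\,\xi^v .
\end{align*}
So $\eta h'+\frac M2h=\frac{kE}2H$. Since $2m-\delta=N+2+\iota=M+\iota>\frac M2>0$, Lemma~\ref{lem:rolle}(c) applies with $\beta=\frac M2$, and $H$ has type $(\delta+2,m+1)=(N-2e-\iota,\ N-e+1)$.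
\end{proof}

This completes the proof of Theorem~\ref{thm:C}, and with it of Theorems~\ref{thm:A} and~\ref{thm:B}.

\begin{thebibliography}{1}

\bibitem{Chinen}
Koji Chinen, \emph{On some families of divisible formal weight enumerators and their zeta functions}, arXiv:1709.03396 (2017).

\end{thebibliography}
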